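\title{A homogeneous nonseparably connected complete metric space}

\begin{abstract}
A metric space is nonseparably connected if it is connected and each of its separable connected subsets has at most one point. We prove that every complete nonseparably connected metric space with more than one point is isometric to a closed subspace of a complete nonseparably connected metric space whose isometries act transitively. This gives a positive answer to the question of whether a homogeneous complete nonseparably connected metric space with more than one point exists. The space is built by gluing copies of the given space along the Cayley tree of a free group and iterating $\omega_1$ times. We also show that a metric space embeds isometrically into such a homogeneous space exactly when its completion has no separable connected subset with more than one point, and that every connected first countable space is a monotone hereditarily quotient image of such a space.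
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A topological space is \emph{nonseparably connected} if it is connected and all of its connected separable subspaces are singletons. In other words, if the \emph{separablewise component} of a point is the union of all separable connected subsets containing it, then a space is nonseparably connected when it is connected and all of its separablewise components are singletons. The two halves of the definition will be handled separately, so we name the second one: a metric space is \emph{thin} if each of its separable connected subsets has at most one point. We write \emph{NSC} for ``connected and thin''. Subspaces of thin spaces are thin. All spaces in this paper are nonempty; the one-point space is NSC, and it is the example to be excluded.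

Thinness forbids the usual witnesses of connectedness. The image of a path is separable and connected, and a compact metric space is separable, so a thin space contains no nonconstant path and no compact connected set with more than one point. Since subspaces of separable metric spaces are separable, a metric space is thin exactly when each of its separable subspaces is totally disconnected. Thus in an NSC space the closure of every countable set is totally disconnected, although the whole space is connected. Nontrivial normed spaces of any density are connected but not thin; discrete spaces with more than one point, $\mathbb{Q}$ and the Cantor set are thin but not connected.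

A topological space $X$ is \emph{homogeneous} if for any $x,y\in X$ there is a homeomorphism $h\colon X\to X$ with $h(x)=y$. A surjection $q\colon X\to T$ is \emph{monotone} if all fibers $q^{-1}(t)$ are connected. It is \emph{quotient} if a set $O\subset T$ is open exactly when $q^{-1}(O)$ is open, and \emph{hereditarily quotient} if the restriction $q^{-1}(B)\to B$ is quotient for every $B\subset T$. The following facts are known.
\begin{enumerate}
\item[(K1)] There is a complete NSC metric space with more than one point.
\item[(K2)] Every connected first countable space is the image of a complete NSC metric space under a continuous monotone hereditarily quotient map.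
\item[(K3)] Morayne and W\'ojcik constructed an NSC metric group, the graph of an additive function on the real line. It is a homogeneous NSC metric space with more than one point, but it is not completely metrizable.
\end{enumerate}
So nonseparable connectedness is compatible with completeness, by (K1), and with homogeneity, by (K3). The problem, posed by Banakh, Vovk and W\'ojcik \cite{BVW}, is whether it is compatible with both at once.

\medskip
\noindent\textbf{Problem.} \emph{Is there a homogeneous nonseparably connected complete metric space with more than one point?}
\medskip

There is a reason to expect a negative answer. Completeness turns countable recursive constructions into separable connected sets. For instance, suppose that any two points $x,y$ of a complete metric space have a midpoint, a point at distance $d(x,y)/2$ from both. Choosing midpoints repeatedly gives a $d(x,y)$-Lipschitz map on the dyadic rationals of $[0,1]$, and completeness extends it to a path from $x$ to $y$. Homogeneity says that a step which can be made at one point can be made at every point, which is what a recursive construction needs. Nor can one simply complete a homogeneous example, since completing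 may destroy thinness: $\mathbb{Q}$ is thin and $\mathbb{R}$ is not. Nevertheless the answer is positive, even in a stronger form. By an \emph{isometry} we mean a distance-preserving bijection, and $\operatorname{Iso}(X)$ is the group of isometries of $X$. A metric space is \emph{isometrically homogeneous} if its isometries act transitively on its points; such a space is homogeneous. A \emph{retraction} of a space $Y$ onto a subspace $A$ is a continuous map $r\colon Y\to A$ with $r(a)=a$ for all $a\in A$.

\begin{theorem}\label{thm:main}
Every complete NSC metric space $X$ with more than one point is isometric to a closed subspace of an isometrically homogeneous complete NSC metric space $H$. Hence a homogeneous nonseparably connected complete metric space with more than one point exists. Moreover, there is a $1$-Lipschitz retraction $H\to X$ with connected fibers, and there is a group homomorphism $\varphi\mapsto\hat\varphi$ from $\operatorname{Iso}(X)$ to $\operatorname{Iso}(H)$ with $\hat\varphi|_X=\varphi$.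
\end{theorem}

The second theorem determines which metric spaces occur inside such homogeneous spaces. The \emph{density} of a space is the least cardinality of a dense subset.

\begin{theorem}\label{thm:sub}
For a metric space $M$ the following are equivalent:
\begin{enumerate}
\item[(1)] $M$ embeds isometrically into some isometrically homogeneous complete NSC metric space with more than one point;
\item[(2)] $M$ embeds isometrically into some complete NSC metric space;
\item[(3)] the completion of $M$ is thin.
\end{enumerate}
Consequently, for every cardinal $\kappa$ there is an isometrically homogeneous complete NSC metric space containing an isometric copy of every complete thin metric space of density at most $\kappa$. In particular, such spaces exist with arbitrarily large density.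
\end{theorem}

For example, the Cantor set satisfies (3), while $\mathbb{Q}$ is thin and does not. The third theorem is the homogeneous version of (K2).

\begin{theorem}\label{thm:image}
Every connected first countable space is the image of an isometrically homogeneous complete NSC metric space with more than one point under a continuous monotone hereditarily quotient map.
\end{theorem}

The only external inputs are (K1), used in Theorems~\ref{thm:main} and~\ref{thm:sub}, and (K2), used in Theorem~\ref{thm:image}. We do not treat the question whether the space of Theorem~\ref{thm:main} can be a topological group.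

The method rests on one observation (Lemma~\ref{lem:coord}): a space is thin as soon as its points are separated by continuous maps into thin spaces. We think of these maps as coordinates. If they are $1$-Lipschitz, they extend to the completion, and the task at each stage is to show that they still separate points there. Section~\ref{sec:chain} shows how to add one isometry to a space while keeping such coordinates, Section~\ref{sec:tree} adds isometries for all pairs of points at once, and Sections~\ref{sec:limit} and~\ref{sec:proof} iterate this step transfinitely. Theorem~\ref{thm:sub} needs one more construction, which makes a thin space connected (Section~\ref{sec:handles}).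

\section{Coordinates and monotone retractions}\label{sec:tools}

We use the following textbook facts.
\begin{enumerate}
\item[(T1)] A continuous image of a separable (connected) space is separable (connected). A subspace of a separable metric space is separable.
\item[(T2)] If $A$ and all $B_i$ are connected subsets of a space and each $B_i$ meets $A$, then $A\cup\bigcup_iB_i$ is connected. In particular, a union of connected sets with a common point is connected. If $A$ is connected and $A\subset B\subset\overline A$, then $B$ is connected.
\item[(T3)] A $1$-Lipschitz map from a dense subset of a metric space into a complete metric space has a unique continuous extension to the whole space, and the extension is $1$-Lipschitz. An isometry of a metric space extends uniquely to an isometry of its completion. A complete subspace of a metric space is closed, and a Cauchy sequence with a convergent subsequence converges.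
\end{enumerate}

\begin{lemma}[Coordinates]\label{lem:coord}
Let $W$ be a metric space. If for any two distinct points $u,w\in W$ there is a continuous map $\rho$ from $W$ into a thin space with $\rho(u)\ne\rho(w)$, then $W$ is thin.
\end{lemma}

\begin{proof}
Let $C\subset W$ be separable and connected, and let $\rho$ be a continuous map from $W$ into a thin space. By (T1) the set $\rho(C)$ is separable and connected, so $\rho$ is constant on $C$. Two distinct points of $C$ would be distinguished by some such $\rho$; hence $|C|\le1$.
\end{proof}

Connectedness will be carried along by retractions with connected fibers.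

\begin{lemma}\label{lem:mono}
Let $r\colon Y\to A$ be a monotone retraction. If $Q\subset A$ is connected, then $r^{-1}(Q)$ is connected. In particular, $Y$ is connected if $A$ is, and a composition of monotone retractions is a monotone retraction.
\end{lemma}

\begin{proof}
We have $r^{-1}(Q)=Q\cup\bigcup_{q\in Q}r^{-1}(q)$, and each fiber $r^{-1}(q)$ is connected and contains $q\in Q$; apply (T2). If $r'\colon A\to B$ is another monotone retraction, then the fiber of $r'\circ r$ over $b$ is $r^{-1}(Q)$ for the connected set $Q=(r')^{-1}(b)$.
\end{proof}

\section{Moving one point: a chain of copies}\label{sec:chain}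

Let $(Y,d)$ be a metric space and let $t\ne s$ be points of $Y$. Perhaps no isometry of $Y$ takes $t$ to $s$. We enlarge $Y$ so that one appears. Take copies $\{n\}\times Y$, $n\in\mathbb{Z}$, and glue the point $t$ of each copy to the point $s$ of the preceding one: let $L$ be the quotient of $\mathbb{Z}\times Y$ by the identifications $(n+1,t)\sim(n,s)$, and let $[n,y]$ be the class of $(n,y)$. The shift $\sigma[n,y]=[n+1,y]$ is a bijection of $L$, and
\[
\sigma[0,t]=[1,t]=[0,s].
\]
It remains to find a metric on $L$ for which $\sigma$ is an isometry and $L$ inherits the properties of $Y$.

Look at $L$ from the $k$-th copy. Everything to its right is attached through the point $s$ and everything to its left through the point $t$. This suggests the coordinates $\rho_k\colon L\to Y$,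
\[
\rho_k[n,y]=\begin{cases} y&\text{if }n=k,\\ s&\text{if }n>k,\\ t&\text{if }n<k.\end{cases}
\]
They are well defined: on the pair $(n+1,t)$, $(n,s)$ the formula gives $s$ and $s$ for $k\le n$, and $t$ and $t$ for $k\ge n+1$. Put $D(p,q)=\sum_{k\in\mathbb{Z}}d(\rho_kp,\rho_kq)$. For two points of the same copy only one term survives, and $D([n,y],[n,z])=d(y,z)$. For $m<n$ only the terms with $m\le k\le n$ survive, and
\begin{equation}\label{eq:chain}
D([m,y],[n,z])=d(y,s)+(n-m-1)\,d(t,s)+d(t,z).
\end{equation}
This vanishes only if $n=m+1$, $y=s$ and $z=t$, that is, if the two points coincide. As a sum of pseudometrics, $D$ is symmetric and satisfies the triangle inequality. So $D$ is a metric, each copy is isometric to $Y$, and the maps $\rho_k$ are $1$-Lipschitz and separate points. Everything else follows at once.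
\begin{itemize}
\item Since $\rho_{k+1}\circ\sigma=\rho_k$, the shift permutes the terms of the sum, so it is an isometry.
\item If $Y$ is thin, then $L$ is thin by Lemma~\ref{lem:coord}.
\item If $Y$ is connected, then consecutive copies are connected and intersect, so $L$ is connected by (T2).
\item If $Y$ is complete, then so is $L$: a Cauchy sequence is bounded, so by \eqref{eq:chain} it lies in finitely many copies and has a subsequence in one of them.
\end{itemize}
For $Y=[0,1]$, $t=0$, $s=1$, the map $[n,y]\mapsto n+y$ is an isometry of $L$ onto $\mathbb{R}$ by \eqref{eq:chain}; the shift becomes $x\mapsto x+1$, and $\rho_k(x)$ is the point of $[0,1]$ nearest to $x-k$.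

Three difficulties separate this example from Theorem~\ref{thm:main}. All pairs $(t,s)$ must be treated at once; the space obtained is then no longer complete; and it contains new points, which need isometries of their own.

\section{Moving all points: a tree of copies}\label{sec:tree}

To treat all pairs we take one generator for each pair $(t,s)$ and index the copies by the group that they generate. The definition of $\rho_k$ requires that, seen from the copy $k$, every other copy lie in one definite direction. For $\mathbb{Z}$ the directions were left and right. In general the directions are well defined if the copies are arranged along a tree, and this is why we use a free group.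

\begin{proposition}\label{prop:E}
Let $(Y,d)$ be a complete metric space. There is a complete metric space $E(Y)$ containing $Y$ isometrically, with the following properties.
\begin{enumerate}
\item[(i)] For any $t,s\in Y$ there is an isometry of $E(Y)$ taking $t$ to $s$.
\item[(ii)] There is a homomorphism $\varphi\mapsto E(\varphi)$ from $\operatorname{Iso}(Y)$ to $\operatorname{Iso}(E(Y))$ with $E(\varphi)|_Y=\varphi$.
\item[(iii)] If $Y$ is thin, then $E(Y)$ is thin.
\item[(iv)] There is a $1$-Lipschitz retraction $r_Y\colon E(Y)\to Y$. If $Y$ is connected, then $r_Y$ is monotone and $E(Y)$ is connected.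
\end{enumerate}
\end{proposition}

The proof occupies the rest of this section.

\subsection*{Reduced words}
Let $F$ be the free group on generators $a_{t,s}$, $(t,s)\in Y\times Y$, and let $\Sigma$ be the set of all \emph{letters} $a_{t,s}$ and $a_{t,s}^{-1}$. Every $g\in F$ is uniquely a \emph{reduced word} $g=x_1\cdots x_m$ with $m\ge0$, $x_i\in\Sigma$ and $x_{i+1}\ne x_i^{-1}$. We put $|g|=m$ and, for $g\ne1$, we let $\iota(g)=x_1$ be the initial letter. Two facts are needed.
\begin{enumerate}
\item[(W1)] If $x\in\Sigma$, $u\ne1$ and $ux\ne1$, then $\iota(ux)=\iota(u)$. Indeed, the reduced word of $ux$ arises from that of $u$ by appending $x$ or by deleting the last letter; in the second case $|u|\ge2$, because $ux\ne1$.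
\item[(W2)] If $u,v\ne1$ and $\iota(u)\ne\iota(v)$, then the reduced word of $u^{-1}v$ begins with the reduced word of $u^{-1}$. Indeed, $u^{-1}$ ends with $\iota(u)^{-1}$ and $v$ begins with $\iota(v)\ne\iota(u)$, so nothing cancels.
\end{enumerate}
For $g,h\in F$ write $g^{-1}h=x_1\cdots x_m$ as a reduced word and put $g_i=gx_1\cdots x_i$ for $0\le i\le m$. The elements $g=g_0,g_1,\dots,g_m=h$ are distinct. They form the \emph{path} $P(g,h)$ from $g$ to $h$; it is the geodesic in the Cayley tree of $F$.

\subsection*{The glued set and its coordinates}
To each letter we assign a point of $Y$, its \emph{gate}: $\gamma(a_{t,s})=s$ and $\gamma(a_{t,s}^{-1})=t$. Let $Y^*$ be the quotient of $F\times Y$ by the equivalence relation generated by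
\begin{equation}\label{eq:glue}
(g,\gamma(x))\sim(gx,\gamma(x^{-1}))\qquad(g\in F,\ x\in\Sigma).
\end{equation}
For $x=a_{t,s}$ this reads $(g,s)\sim(ga_{t,s},t)$, as in Section~\ref{sec:chain}; for $x=a_{t,s}^{-1}$ it is the same relation read from the other end. Thus $\gamma(x)$ is the point through which one leaves a copy in the direction $x$. Write $[g,y]$ for the class of $(g,y)$ and $Y_g=\{[g,y]:y\in Y\}$. For $k\in F$ define
\[
\rho_k[g,y]=\begin{cases} y&\text{if }g=k,\\ \gamma(\iota(k^{-1}g))&\text{if }g\ne k.\end{cases}
\]
To see that $\rho_k\colon Y^*\to Y$ is well defined, evaluate the formula on the two sides of \eqref{eq:glue}. If $k=g$, the values are $\gamma(x)$ and $\gamma(\iota(x))=\gamma(x)$. If $k=gx$, they are $\gamma(\iota(x^{-1}))=\gamma(x^{-1})$ and $\gamma(x^{-1})$. Otherwise $u=k^{-1}g$ and $ux$ are both nontrivial, and the values $\gamma(\iota(u))$ and $\gamma(\iota(ux))$ agree by (W1).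

\subsection*{The metric}
We compare the coordinates of two points $p=[g,y]$ and $q=[h,z]$. Let $x_1,\dots,x_m$ and $g_0,\dots,g_m$ be as in the definition of $P(g,h)$.

\emph{Off the path the coordinates agree:} if $k\notin P(g,h)$, then $\rho_kp=\rho_kq$. Indeed, $u=k^{-1}g$ and $v=k^{-1}h$ are nontrivial. If $\iota(u)\ne\iota(v)$, then by (W2) the reduced word of $g^{-1}h=u^{-1}v$ begins with that of $u^{-1}=g^{-1}k$, which means that $k\in P(g,h)$. So $\iota(u)=\iota(v)$.

\emph{On the path the coordinates are the entry and exit points.} Put $y_i=\rho_{g_i}p$ and $z_i=\rho_{g_i}q$. The words $g_i^{-1}g=x_i^{-1}\cdots x_1^{-1}$ and $g_i^{-1}h=x_{i+1}\cdots x_m$ are reduced, so $y_0=y$, $z_m=z$, and $z_i=\gamma(x_{i+1})$, $y_{i+1}=\gamma(x_{i+1}^{-1})$ for $0\le i<m$. By \eqref{eq:glue},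
\begin{equation}\label{eq:links}
p=[g_0,y_0],\qquad [g_i,z_i]=[g_{i+1},y_{i+1}]\quad(0\le i<m),\qquad [g_m,z_m]=q.
\end{equation}

Now define
\begin{equation}\label{eq:D}
D(p,q)=\sum_{k\in F}d(\rho_kp,\rho_kq)=\sum_{i=0}^md(y_i,z_i);
\end{equation}
see Figure~\ref{fig:tree}. The first expression does not depend on representatives and shows that $D$ is symmetric and satisfies the triangle inequality; the second shows that it is finite. If $D(p,q)=0$, then $y_i=z_i$ for all $i$, and \eqref{eq:links} gives $p=q$. So $D$ is a metric, and every $\rho_k$ is $1$-Lipschitz. For $g=h$ we have $m=0$ and $D([g,y],[g,z])=d(y,z)$, so $y\mapsto[g,y]$ is an isometry of $Y$ onto $Y_g$. We identify $Y$ with $Y_1$; then $\rho_1$ is a retraction of $Y^*$ onto $Y$. Let $E(Y)$ be the completion of $(Y^*,D)$, with metric again denoted by $D$.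

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (0,0) ellipse (1.2 and 0.55);
\draw (2.4,0) ellipse (1.2 and 0.55);
\draw (4.8,0) ellipse (1.2 and 0.55);
\draw (7.2,0) ellipse (1.2 and 0.55);
\draw (2.4,-1.25) ellipse (0.6 and 0.7);
\node at (0,0.85) {$Y_{g_0}$};
\node at (2.4,0.85) {$Y_{g_1}$};
\node at (4.8,0.85) {$Y_{g_2}$};
\node at (7.2,0.85) {$Y_{g_3}$};
\node at (2.4,-1.4) {$Y_k$};
\draw[dashed] (-0.5,0.15) -- (1.2,0) -- (6,0) -- (7.7,-0.15);
\fill (-0.5,0.15) circle (1.6pt) node[left] {$p$};
\fill (7.7,-0.15) circle (1.6pt) node[right] {$q$};
\fill (1.2,0) circle (1.6pt);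
\fill (3.6,0) circle (1.6pt);
\fill (6,0) circle (1.6pt);
\fill (2.4,-0.55) circle (1.6pt);
\end{tikzpicture}
\caption{Copies of $Y$ along the path $g_0,\dots,g_3$ in the free group; neighboring copies share one point. The distance from $p$ to $q$ is the sum of four distances, one in each copy, between the point of entry and the point of exit (dashed). The copy $Y_k$ lies off the path and sees $p$ and $q$ in the same direction, so both have the same $k$-th coordinate: the point at which $Y_k$ is glued toward the path.}
\label{fig:tree}
\end{figure}

\begin{remark}\label{rem:incomplete}
The completion is needed whenever $Y$ has a nonisolated point. Choose $s_1\in Y$ and points $t_m\ne s_{m+1}$ with $d(t_m,s_{m+1})<2^{-m}$ for $m\ge1$. Let $x_m=a_{t_m,s_m}$, $g_m=x_1\cdots x_m$ (a reduced word) and $p_m=[g_m,t_m]$. Then $p_{m+1}=[g_m,s_{m+1}]$, so $D(p_m,p_{m+1})<2^{-m}$ and $(p_m)$ is Cauchy. We have $\rho_{g_m}p_n=\gamma(x_{m+1})=s_{m+1}$ for $n>m$. On the other hand, for $q=[h,z]$ and $m>|h|$ the word $g_m^{-1}h$ begins with $x_m^{-1}$, so $\rho_{g_m}q=t_m\ne s_{m+1}$. Hence $(p_n)$ does not converge to any $q\in Y^*$.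
\end{remark}

\subsection*{Isometries: proof of (i) and (ii)}
For $f\in F$ put $\lambda_f[g,y]=[fg,y]$. Left multiplication by $f$ maps each relation \eqref{eq:glue} to a relation of the same form, so $\lambda_f$ is well defined, and it is a bijection with inverse $\lambda_{f^{-1}}$. Since $(fk)^{-1}(fg)=k^{-1}g$, we have $\rho_{fk}\circ\lambda_f=\rho_k$. So $\lambda_f$ permutes the terms of the first sum in \eqref{eq:D} and is an isometry of $Y^*$. For $f=a_{t,s}$ it sends $t=[1,t]$ to $[a_{t,s},t]=[1,s]=s$. Its extension to $E(Y)$, given by (T3), proves (i).

Let $\varphi\in\operatorname{Iso}(Y)$ and let $\bar\varphi$ be the automorphism of $F$ with $\bar\varphi(a_{t,s})=a_{\varphi(t),\varphi(s)}$. It permutes $\Sigma$ and commutes with inversion, so it maps reduced words to reduced words letter by letter; thus $\iota(\bar\varphi(g))=\bar\varphi(\iota(g))$ for $g\ne1$. Also $\gamma(\bar\varphi(x))=\varphi(\gamma(x))$ for $x\in\Sigma$. Put $\varphi^*[g,y]=[\bar\varphi(g),\varphi(y)]$. The map $(g,y)\mapsto(\bar\varphi(g),\varphi(y))$ sends the relation \eqref{eq:glue} for $(g,x)$ to the relation for $(\bar\varphi(g),\bar\varphi(x))$, so $\varphi^*$ is well defined. From $\overline{\varphi\psi}=\bar\varphi\bar\psi$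 we get $(\varphi\psi)^*=\varphi^*\psi^*$, and $\mathrm{id}^*=\mathrm{id}$; hence $\varphi^*$ is a bijection with inverse $(\varphi^{-1})^*$. Further, $\rho_{\bar\varphi(k)}\circ\varphi^*=\varphi\circ\rho_k$: at $[k,y]$ both sides equal $\varphi(y)$, and at $[g,y]$ with $g\ne k$ the left side is $\gamma(\iota(\bar\varphi(k^{-1}g)))=\varphi(\gamma(\iota(k^{-1}g)))$. Therefore
\[
D(\varphi^*p,\varphi^*q)=\sum_{k\in F}d(\rho_{\bar\varphi(k)}\varphi^*p,\rho_{\bar\varphi(k)}\varphi^*q)=\sum_{k\in F}d(\varphi\rho_kp,\varphi\rho_kq)=D(p,q).
\]
Finally, $\varphi^*[1,y]=[1,\varphi(y)]$. Let $E(\varphi)$ be the extension of $\varphi^*$ to $E(Y)$. The isometries $E(\varphi\psi)$ and $E(\varphi)E(\psi)$ agree on the dense set $Y^*$, so they are equal. This proves (ii).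

\subsection*{Thinness of the completion: proof of (iii)}
Since $Y$ is complete, each $\rho_k$ extends to a $1$-Lipschitz map $\rho_k\colon E(Y)\to Y$ by (T3). By Lemma~\ref{lem:coord} it suffices to show that the extended maps separate points. Separation of points does not pass to a completion by itself; what makes it pass here is that $D$ is the \emph{sum} of the coordinate distances. For every finite $K\subset F$ the inequality
\begin{equation}\label{eq:K}
\sum_{k\in K}d(\rho_ku,\rho_kv)\le D(u,v)
\end{equation}
holds on $Y^*$, and by continuity of both sides it holds for all $u,v\in E(Y)$. Let $p,q\in E(Y)$ satisfy $\rho_kp=\rho_kq$ for all $k$, and let $\varepsilon>0$. Choose $p',q'\in Y^*$ with $D(p,p')<\varepsilon$ and $D(q,q')<\varepsilon$, and let $K$ be the finite set of those $k$ with $\rho_kp'\ne\rho_kq'$. By \eqref{eq:D} and \eqref{eq:K},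
\[
D(p',q')=\sum_{k\in K}d(\rho_kp',\rho_kq')\le\sum_{k\in K}d(\rho_kp',\rho_kp)+\sum_{k\in K}d(\rho_kq,\rho_kq')<2\varepsilon .
\]
Hence $D(p,q)<4\varepsilon$ for every $\varepsilon>0$, and $p=q$.

\subsection*{The retraction: proof of (iv)}
Let $r=r_Y$ be the extended map $\rho_1$, regarded as a map onto $Y=Y_1$. It is a $1$-Lipschitz retraction. Suppose that $Y$ is connected, fix $y\in Y$, and let $\Phi=r^{-1}(y)$ and $\Phi^*=\Phi\cap Y^*$. We show that $\Phi^*$ is connected and dense in $\Phi$.

By the definition of $\rho_1$, the set $\Phi^*$ is the union of $\{y\}$ and of the copies $Y_g$ with $g\ne1$ and $\gamma(\iota(g))=y$. Let $g=x_1\cdots x_m$ be such a word and $g_i=x_1\cdots x_i$. The words $g_1,\dots,g_m$ have the same initial letter, so $Y_{g_1}\cup\dots\cup Y_{g_m}\subset\Phi^*$. This union is connected, because consecutive copies intersect by \eqref{eq:glue}, and it contains $[x_1,\gamma(x_1^{-1})]=[1,\gamma(x_1)]=y$. So $\Phi^*$ is a union of connected sets containing $y$, and it is connected.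

For density we need to know that points of $Y^*$ in different fibers are joined only through $Y$:
\begin{equation}\label{eq:through}
D(p,q)\ge D(p,rp)\qquad\text{whenever }p,q\in Y^*\text{ and }rp\ne rq .
\end{equation}
Let $p=[g,y_0]$ and $q=[h,z_m]$ be as in \eqref{eq:links}. Since $\rho_1p\ne\rho_1q$, the element $1$ lies on the path, say $1=g_j$, and then $rp=[g_j,y_j]$. By \eqref{eq:links} and the triangle inequality,
\[
D(p,rp)\le\sum_{i<j}D([g_i,y_i],[g_{i+1},y_{i+1}])=\sum_{i<j}d(y_i,z_i)\le D(p,q).
\]
Now let $p\in\Phi$ with $p\ne y$, put $\delta=D(p,y)>0$, and choose $p_n\in Y^*$ with $p_n\to p$. Then $D(p_n,rp_n)\to D(p,rp)=\delta$. For all large $n$ and $n'$ we have $D(p_n,p_{n'})<\delta/2<D(p_n,rp_n)$, so $rp_n=rp_{n'}$ by \eqref{eq:through}. The sequence $(rp_n)$ is eventually constant and converges to $y$, so $p_n\in\Phi^*$ for large $n$. Thus $\Phi^*\subset\Phi\subset\overline{\Phi^*}$, and $\Phi$ is connected by (T2). So $r$ is monotone, and $E(Y)$ is connected by Lemma~\ref{lem:mono}. This completes the proof of Proposition~\ref{prop:E}.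

\section{Limits of chains with retractions}\label{sec:limit}

In $E(Y)$ any point of $Y$ can be moved to any other point of $Y$, but nothing has been arranged for the new points. So we repeat the construction, and at limit stages we must complete an increasing union of complete thin spaces. In general this destroys thinness: the spaces $2^{-n}\mathbb{Z}$ are complete and thin, and the completion of their union is $\mathbb{R}$. What this chain lacks is $1$-Lipschitz retractions, since a $1$-Lipschitz map $\frac12\mathbb{Z}\to\mathbb{Z}$ sends neighboring points to the same integer and is therefore constant. When compatible $1$-Lipschitz retractions exist, they are the coordinates required by Lemma~\ref{lem:coord}.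

\begin{lemma}[Limits]\label{lem:limit}
Let $\lambda$ be a limit ordinal and let $(X_\alpha)_{\alpha<\lambda}$ be an increasing chain of complete metric spaces with isometric inclusions. Let $r^\beta_\alpha\colon X_\beta\to X_\alpha$ $(\alpha\le\beta<\lambda)$ be $1$-Lipschitz retractions with $r^\gamma_\alpha=r^\beta_\alpha\circ r^\gamma_\beta$ for $\alpha\le\beta\le\gamma<\lambda$. Let $X_\lambda$ be the completion of $U=\bigcup_{\alpha<\lambda}X_\alpha$. Then there are $1$-Lipschitz retractions $r^\lambda_\alpha\colon X_\lambda\to X_\alpha$ with $r^\lambda_\alpha=r^\beta_\alpha\circ r^\lambda_\beta$ for $\alpha\le\beta<\lambda$. If all $X_\alpha$ are thin, then $X_\lambda$ is thin. If all $X_\alpha$ are connected, then $X_\lambda$ is connected. If all $r^\beta_\alpha$ are monotone, then all $r^\lambda_\alpha$ are monotone.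
\end{lemma}

\begin{proof}
Let $\alpha\le\beta\le\gamma<\lambda$ and $x\in X_\beta$. Then $r^\gamma_\alpha(x)=r^\beta_\alpha(r^\gamma_\beta(x))=r^\beta_\alpha(x)$, so $r^\gamma_\alpha$ extends $r^\beta_\alpha$. For fixed $\alpha$ the maps $r^\beta_\alpha$ therefore define a $1$-Lipschitz retraction $U\to X_\alpha$. Since $X_\alpha$ is complete, it extends to a $1$-Lipschitz retraction $r^\lambda_\alpha\colon X_\lambda\to X_\alpha$. The identity $r^\lambda_\alpha=r^\beta_\alpha\circ r^\lambda_\beta$ holds on each $X_\gamma$ with $\beta\le\gamma<\lambda$, hence on $U$, hence on $X_\lambda$ by density.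

The key point is that the retractions converge to the identity: for every $x\in X_\lambda$ and $\varepsilon>0$ there is $\alpha<\lambda$ with
\begin{equation}\label{eq:conv}
d(r^\lambda_\beta x,x)<2\varepsilon\qquad\text{for all }\beta\text{ with }\alpha\le\beta<\lambda .
\end{equation}
Indeed, choose $\alpha<\lambda$ and $x'\in X_\alpha$ with $d(x,x')<\varepsilon$. For $\beta\ge\alpha$ we have $r^\lambda_\beta x'=x'$, so $d(r^\lambda_\beta x,x)\le d(r^\lambda_\beta x,r^\lambda_\beta x')+d(x',x)<2\varepsilon$.

If $r^\lambda_\beta x=r^\lambda_\beta y$ for all $\beta<\lambda$, then \eqref{eq:conv} gives $d(x,y)<4\varepsilon$ for every $\varepsilon>0$. So the maps $r^\lambda_\beta$ separate points, and thinness follows from Lemma~\ref{lem:coord}. If all $X_\alpha$ are connected, then $U$ is a union of connected sets containing a point of $X_0$, and $U$ is dense in $X_\lambda$; so $X_\lambda$ is connected by (T2).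

Assume that all $r^\beta_\alpha$ are monotone. Fix $\alpha<\lambda$ and $p\in X_\alpha$, and let $\Phi=(r^\lambda_\alpha)^{-1}(p)$ and $\Phi_\beta=(r^\beta_\alpha)^{-1}(p)$ for $\alpha\le\beta<\lambda$. The sets $\Phi_\beta$ are connected, contain $p$, and lie in $\Phi$ because $r^\lambda_\alpha$ extends $r^\beta_\alpha$. If $x\in\Phi$, then $r^\beta_\alpha(r^\lambda_\beta x)=r^\lambda_\alpha x=p$, so $r^\lambda_\beta x\in\Phi_\beta$; by \eqref{eq:conv}, $x$ lies in the closure of $\bigcup_\beta\Phi_\beta$. Hence $\Phi$ is connected by (T2).
\end{proof}

\section{Iteration to $\omega_1$: proofs of Theorems~\ref{thm:main} and~\ref{thm:image}}\label{sec:proof}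

How long must the iteration be? After $\omega$ steps any two points of the union lie in a common stage and are handled at the next stage. But the union has to be completed, and for the points added by the completion no isometry has been provided. The same happens at every countable limit ordinal. At $\omega_1$ the completion adds nothing, because every countable subset of $\omega_1$ is bounded in $\omega_1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The tower.} Define spaces $X_\alpha$, $\alpha\le\omega_1$, by $X_0=X$, $X_{\alpha+1}=E(X_\alpha)\supset X_\alpha$, and by letting $X_\lambda$ be the completion of $\bigcup_{\alpha<\lambda}X_\alpha$ for limit $\lambda$. Define $r^\alpha_\alpha=\mathrm{id}$, $r^{\alpha+1}_\beta=r^\alpha_\beta\circ r_{X_\alpha}$ for $\beta\le\alpha$, and let $r^\lambda_\beta$ be given by Lemma~\ref{lem:limit} for limit $\lambda$. We prove by transfinite induction that every $X_\alpha$ is a complete NSC space and that the $r^\beta_\alpha$ are monotone $1$-Lipschitz retractions satisfying the compatibility condition of Lemma~\ref{lem:limit}. At a successor step, $X_{\alpha+1}$ is complete, thin and connected, and $r_{X_\alpha}$ is a monotone $1$-Lipschitz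 retraction, by Proposition~\ref{prop:E}. The compositions $r^{\alpha+1}_\beta$ are monotone by Lemma~\ref{lem:mono}, and for $\delta\le\beta\le\alpha$
\[
r^\beta_\delta\circ r^{\alpha+1}_\beta=r^\beta_\delta\circ r^\alpha_\beta\circ r_{X_\alpha}=r^\alpha_\delta\circ r_{X_\alpha}=r^{\alpha+1}_\delta .
\]
The limit step is Lemma~\ref{lem:limit}.

Put $H=X_{\omega_1}$. It is a complete NSC space containing $X$ isometrically; $X$ is closed in $H$ since it is complete; and $r^{\omega_1}_0\colon H\to X$ is a $1$-Lipschitz retraction with connected fibers. Moreover,
\begin{equation}\label{eq:union}
H=\bigcup_{\alpha<\omega_1}X_\alpha .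
\end{equation}
Indeed, if $(x_n)$ is a Cauchy sequence in the union and $x_n\in X_{\alpha_n}$, then $\alpha=\sup_n\alpha_n<\omega_1$, the whole sequence lies in the complete space $X_\alpha$, and it converges there. So the union is already complete.

\emph{Extension of isometries.} Let $\alpha<\omega_1$ and $\varphi\in\operatorname{Iso}(X_\alpha)$. Define $\varphi_\beta\in\operatorname{Iso}(X_\beta)$ for $\alpha\le\beta\le\omega_1$, each extending all earlier ones, as follows. Put $\varphi_\alpha=\varphi$ and $\varphi_{\beta+1}=E(\varphi_\beta)$. For a limit $\lambda>\alpha$, the union of the maps $\varphi_\beta$, $\alpha\le\beta<\lambda$, is an isometry of $\bigcup_{\beta<\lambda}X_\beta$; let $\varphi_\lambda$ be its extension to the completion. Then $\hat\varphi=\varphi_{\omega_1}$ is an isometry of $H$ extending $\varphi$. For $\varphi,\psi\in\operatorname{Iso}(X_\alpha)$ we have $(\varphi\psi)_\beta=\varphi_\beta\psi_\beta$ for all $\beta$, by induction: at successor steps by Proposition~\ref{prop:E}(ii), and at limit steps because both sides agree on a dense set. For $\alpha=0$ this is the required homomorphism $\operatorname{Iso}(X)\to\operatorname{Iso}(H)$.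

\emph{Homogeneity.} Let $x,y\in H$. By \eqref{eq:union} there is $\alpha<\omega_1$ with $x,y\in X_\alpha$. By Proposition~\ref{prop:E}(i) some isometry $\varphi$ of $X_{\alpha+1}$ takes $x$ to $y$, and then so does the isometry $\hat\varphi$ of $H$.

Finally, applying all this to a space $X$ as in (K1) gives a homogeneous complete NSC metric space with more than one point.
\end{proof}

\begin{remark}\label{rem:seed}
The construction preserves thinness and connectedness but creates neither. The space $H$ contains $X$, so it is thin only if $X$ is; it retracts onto $X$, so it is connected only if $X$ is; and for a one-point space $Y$ the relations \eqref{eq:glue} identify all copies, so $E(Y)=Y$. This is why the starting space from (K1) is needed. Completeness of $X$ is used to extend the coordinates $\rho_k$ to $E(X)$.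
\end{remark}

The monotone retraction $H\to X$ lets us transfer (K2) from $X$ to $H$.

\begin{proof}[Proof of Theorem~\ref{thm:image}]
Let $T$ be connected and first countable. If $|T|=1$, take the constant map from any space $H$ given by Theorem~\ref{thm:main} and (K1). Let $|T|>1$. By (K2) there are a complete NSC metric space $X$ and a continuous monotone hereditarily quotient surjection $q\colon X\to T$, and $|X|\ge|T|>1$. Let $H\supset X$ and $r\colon H\to X$ be as in Theorem~\ref{thm:main}. The map $q\circ r$ is a continuous surjection, and its fibers $r^{-1}(q^{-1}(t))$ are connected by Lemma~\ref{lem:mono}.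

To see that $q\circ r$ is hereditarily quotient, let $B\subset T$ and $A=q^{-1}(B)$. The restriction $r^{-1}(A)\to A$ of $r$ is continuous, and it is quotient: if $O\subset A$ and $r^{-1}(O)$ is open in $r^{-1}(A)$, then $O=A\cap r^{-1}(O)$ is open in $A$. The restriction $A\to B$ of $q$ is quotient by hypothesis. A composition of quotient maps is quotient, so $(q\circ r)^{-1}(B)=r^{-1}(A)\to B$ is quotient.
\end{proof}

\section{Attaching handles: proof of Theorem~\ref{thm:sub}}\label{sec:handles}

By Remark~\ref{rem:seed}, a thin space must be made connected before it is made homogeneous. In a setting where paths are allowed one would join any two points by a segment of the right length. Here segments are forbidden, and we use rescaled copies of an NSC space instead.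

\begin{proposition}\label{prop:handles}
Every complete thin metric space $(X,d)$ embeds isometrically into a complete NSC metric space $W$ with more than one point.
\end{proposition}

Fix, by (K1), a complete NSC space $(Z,d_Z)$ and points $z_0\ne z_1$ in $Z$. If $|X|=1$, take $W=Z$. Let $|X|\ge2$. For each two-point set $p=\{x,y\}\subset X$ let $(Z_p,d_p)$ be a copy of $Z$ with the metric multiplied by $d(x,y)/d_Z(z_0,z_1)$; this \emph{handle} is again complete and NSC. Let $W$ be the disjoint union of $X$ and all handles, where the points $z_0,z_1$ of $Z_p$ are identified with the two points of $p$ in some order. Then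
\[
Z_p\cap X=p,\qquad d_p=d\text{ on }p,\qquad Z_p\cap Z_q=p\cap q\quad(p\ne q).
\]
If $|X|=2$, then $W$ is a single handle. If $|X|=3$, then three handles form a triangle. So the pieces no longer form a tree, and from a point of a handle one can leave through either end. Two things change. The metric is a minimum over exits and its triangle inequality needs a proof. And coordinates are not available as before: for disconnected $X$ there is no retraction of a connected space onto $X$. Thinness will be proved by cutting a connected set at the two ends of a handle.

\subsection*{The metric}
We first prescribe the distance from each $w\in W$ to the points $c\in X$: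
\[
f_w(c)=\begin{cases} d(w,c)&\text{if }w\in X,\\ \min_{b\in p}\bigl(d_p(w,b)+d(b,c)\bigr)&\text{if }w\in Z_p.\end{cases}
\]
For $w\in p$ the minimum is attained at $b=w$, because $d_p=d$ on $p$, so the two formulas agree. Put
\[
S(w,w')=\inf_{c\in X}\bigl(f_w(c)+f_{w'}(c)\bigr),\qquad
D(w,w')=\begin{cases} d_p(w,w')&\text{if }w,w'\in Z_p\text{ for some }p,\\ S(w,w')&\text{otherwise.}\end{cases}
\]
Here $S$ is the length of the shortest route through $X$. If $w,w'\in Z_p\cap Z_q$ with $p\ne q$, then $w=w'$, so $D$ is well defined. It is symmetric, and $D(w,w)=0$ since every point lies in some handle. We need four properties.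
\begin{enumerate}
\item[(a)] $|f_w(c)-f_w(c')|\le d(c,c')\le f_w(c)+f_w(c')$ for $w\in W$ and $c,c'\in X$. For $w\in X$ this is the triangle inequality. For $w\in Z_p$, the function $f_w$ is a minimum of two $1$-Lipschitz functions of $c$; and for $b,b'\in p$ we have $d(c,b)+d_p(b,w)+d_p(w,b')+d(b',c')\ge d(c,b)+d(b,b')+d(b',c')\ge d(c,c')$.
\item[(b)] $D\le S$. Let $w,w'\in Z_p$ and $c\in X$. For $b,b'\in p$ we have $d_p(w,b)+d(b,c)+d(c,b')+d_p(b',w')\ge d_p(w,b)+d_p(b,b')+d_p(b',w')\ge d_p(w,w')$; so $f_w(c)+f_{w'}(c)\ge d_p(w,w')$.
\item[(c)] $|f_w(c)-f_{w'}(c)|\le D(w,w')$ for $w,w'\in W$ and $c\in X$. If $w,w'\in Z_p$, then $d_p(w,b)+d(b,c)\le d_p(w,w')+d_p(w',b)+d(b,c)$ for $b\in p$, and taking minima gives $f_w(c)\le d_p(w,w')+f_{w'}(c)$. Otherwise (a) gives $f_w(c)\le f_w(c')+d(c',c)\le f_w(c')+f_{w'}(c')+f_{w'}(c)$ for every $c'\in X$, and the infimum over $c'$ gives $f_w(c)\le S(w,w')+f_{w'}(c)$. In both cases $w$ and $w'$ may be exchanged.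
\item[(d)] $D(v,w)=f_w(v)$ for $v\in X$ and $w\in W$; in particular $D=d$ on $X$. If $v,w\in Z_p$, then $v\in p$, and the minimum defining $f_w(v)$ is attained at $b=v$ by the triangle inequality of $Z_p$, so $f_w(v)=d_p(w,v)$. Otherwise $D(v,w)=\inf_c(d(v,c)+f_w(c))$, which is at least $f_w(v)$ by (a), with equality at $c=v$.
\end{enumerate}

We prove $D(u,w)\le D(u,v)+D(v,w)$. Suppose that $u,v$ lie in no common handle. By (c) and (b), for every $c\in X$,
\[
f_u(c)+f_v(c)+D(v,w)\ge f_u(c)+f_w(c)\ge S(u,w)\ge D(u,w),
\]
and the infimum of the left side over $c$ is $D(u,v)+D(v,w)$. The case in which $v,w$ lie in no common handle is obtained by exchanging $u$ and $w$. There remains the case $u,v\in Z_p$ and $v,w\in Z_q$. If $p=q$, this is the triangle inequality of $Z_p$. If $p\ne q$, then $v\in X$, and (d) and (b) give $D(u,v)+D(v,w)=f_u(v)+f_w(v)\ge S(u,w)\ge D(u,w)$.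

For $u\in Z_p\setminus X$ put $e(u)=\min_{b\in p}d_p(u,b)>0$, and put $e(u)=0$ for $u\in X$. Then $f_u\ge e(u)$ on $X$, so
\begin{equation}\label{eq:e}
D(u,w)=S(u,w)\ge e(u)+e(w)\qquad\text{if }u,w\text{ lie in no common handle.}
\end{equation}
Any two distinct points of $X$ lie in a common handle, so in \eqref{eq:e} one of $u,w$ is outside $X$ and $D(u,w)>0$. For distinct points of one handle, $D=d_p>0$. Thus $D$ is a metric on $W$ that induces $d$ on $X$ and $d_p$ on $Z_p$.

\subsection*{Completeness and connectedness}
Let $(w_k)$ be a Cauchy sequence in $W$. If infinitely many terms lie in $X$ or in one handle, then a subsequence converges, and so does the sequence. Otherwise we may pass to a subsequence with $w_k\in Z_{p_k}\setminus X$ and pairwise distinct $p_k$. By \eqref{eq:e}, $D(w_k,w_l)\ge e(w_k)+e(w_l)$ for $k\ne l$, so $e(w_k)\to0$. Choose $b_k\in p_k$ with $D(w_k,b_k)=e(w_k)$. Then $d(b_k,b_l)\le e(w_k)+D(w_k,w_l)+e(w_l)$, so $(b_k)$ is Cauchy in $X$, and its limit is also the limit of $(w_k)$.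

Fix $x_0\in X$. The union of the handles containing $x_0$ is connected and contains $X$, and every handle meets it. So $W$ is connected by (T2).

\subsection*{Thinness}
Suppose that $C\subset W$ is separable, connected and has more than one point. Since $X$ is thin, $C$ contains a point $w\in Z_p\setminus X$ for some $p=\{x,y\}$. Since $Z_p$ is thin, $C\not\subset Z_p$. The idea is that $C$ can leave $Z_p$ only through $x$ or $y$, so the part of $C$ in $Z_p$, together with $x$ and $y$, consists of at most two connected pieces, and one of them is too large for a thin space.

The handle $Z_p$ is closed in $W$, being complete. The set $Z_p\setminus p$ is open in $W$: for $u\in Z_p\setminus p$, the points outside $Z_p$ have distance at least $e(u)$ from $u$ by \eqref{eq:e}, and so do $x$ and $y$ by the definition of $e$. Let $C'=(C\cap Z_p)\cup\{x,y\}$. It is a separable subset of $Z_p$ by (T1), and so are all of its subsets.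

\emph{Every nonempty clopen subset of $C'$ contains $x$ or $y$.} Let $V$ be clopen in $C'$ with $x,y\notin V$. Then $V\subset C\cap(Z_p\setminus p)$. Write $V=O\cap C'$ with $O$ open in $W$. Since $C'$ and $C$ have the same intersection with $Z_p\setminus p$, we get $V=O\cap(Z_p\setminus p)\cap C$, which is open in $C$. Also $V$ is closed in $C'$, hence in the subspace $C\cap Z_p$, which is closed in $C$. So $V$ is clopen in the connected space $C$, and $V\ne C$ because $C\not\subset Z_p$. Hence $V=\emptyset$.

If $C'$ is connected, it is a separable connected subset of $Z_p$ containing $x\ne y$, which contradicts thinness of $Z_p$. Otherwise $C'$ is the disjoint union of nonempty clopen sets $A$ and $B$. Each contains $x$ or $y$, so we may assume $x\in A$ and $y\in B$. The set $A$ is connected: if it split into two nonempty sets clopen in $A$, the one not containing $x$ would be clopen in $C'$ and contain neither $x$ nor $y$. The same argument, with $y$ in place of $x$, shows that $B$ is connected. By thinness of $Z_p$ we get $A=\{x\}$ and $B=\{y\}$, which contradicts $w\in C'\setminus p$. Hence $W$ is thin, and Proposition~\ref{prop:handles} is proved.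

\subsection*{Wedges}
For the last part of Theorem~\ref{thm:sub} we must place many thin spaces in one. Gluing them at a single point gives a tree again, so coordinates apply.

\begin{lemma}\label{lem:wedge}
Let $(Z_i,d_i)$, $i\in I$, be a nonempty family of complete thin metric spaces. There is a complete thin metric space containing an isometric copy of every $Z_i$.
\end{lemma}

\begin{proof}
Choose $z_i\in Z_i$, and let $V$ be the disjoint union of the $Z_i$ with all $z_i$ identified to one point $*$. Let $\rho_i\colon V\to Z_i$ be the identity on $Z_i$ and send all other points to $z_i$. Put $D(v,w)=\sum_id_i(\rho_iv,\rho_iw)$, a sum of pseudometrics. If $v,w\in Z_i$, then $D(v,w)=d_i(v,w)$. If $v\in Z_i$ and $w\in Z_j$ with $i\ne j$, then $D(v,w)=d_i(v,z_i)+d_j(z_j,w)=D(v,*)+D(*,w)$, which vanishes only for $v=w=*$. So $D$ is a metric inducing each $d_i$, the maps $\rho_i$ are $1$-Lipschitz and separate points, and $V$ is thin by Lemma~\ref{lem:coord}. Let $(v_k)$ be Cauchy. If infinitely many terms lie in one $Z_i$, the sequence converges. Otherwise there is a subsequence with $v_k\in Z_{i_k}$ and pairwise distinct $i_k$; then $D(v_k,*)\le D(v_k,v_l)$ for $k\ne l$, so $v_k\to*$.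
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sub}]
The implication (1)$\Rightarrow$(2) is trivial. For (2)$\Rightarrow$(3), let $M$ be a subspace of a complete NSC space $N$. The closure of $M$ in $N$ is complete and contains $M$ as a dense subset, so it is the completion of $M$; it is thin as a subspace of $N$. For (3)$\Rightarrow$(1), let $X$ be the completion of $M$. By Proposition~\ref{prop:handles}, $X$ embeds isometrically into a complete NSC space $W$ with more than one point, and by Theorem~\ref{thm:main}, $W$ embeds isometrically into an isometrically homogeneous complete NSC space.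

Now let $\kappa$ be a cardinal; we may assume $\kappa\ge1$, since enlarging $\kappa$ strengthens the claim. A complete metric space of density at most $\kappa$ is the completion of a metric space whose underlying set is a subset of $\kappa$. So the isometry types of complete thin spaces of density at most $\kappa$ form a set. Choose one space of each type, let $V$ be given by Lemma~\ref{lem:wedge}, and apply (3)$\Rightarrow$(1) to $V$. The resulting space $H$ contains an isometric copy of every complete thin space of density at most $\kappa$. One of them is the set $\kappa$ with all nonzero distances equal to $1$. The open balls of radius $\frac12$ in $H$ around its points are pairwise disjoint, and every dense subset of $H$ meets each of them. Hence $H$ has density at least $\kappa$.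
\end{proof}

\begin{thebibliography}{1}
\bibitem{BVW} T.~Banakh, M.~Vovk, M.~R.~W\'ojcik, \emph{Nonseparably connected complete metric spaces}, arXiv:0903.4781 (2009).
\end{thebibliography}
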